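\title{Cyclic sieving for promotion on flagged staircase tableaux}

\begin{abstract}
Promotion acts on the semistandard tableaux of staircase shape $(n,n-1,\dots,1)$ whose entries in row $i$ are at most $\ell+i$, with order dividing $m=n+1+2\ell$. We prove that for all $n,\ell\ge1$ this action exhibits the cyclic sieving phenomenon with the polynomial $\prod_{1\le i\le j\le n}[i+j+2\ell]_x/[i+j]_x$, and we give product formulas for the numbers of fixed points. Promotion is identified with rotation of $\ell$-triangulations of the $m$-gon. A rotation-equivariant degeneration of a Pfaffian ring turns the number of invariant $\ell$-triangulations into the leading coefficient of a trace series at $t=1$, and this coefficient is computed by a localization formula.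
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Flagged tableaux and promotion}

Fix positive integers $n$ and $\ell$. Throughout the paper
\[
m=n+1+2\ell,\qquad N=n+\ell,\qquad L=\binom{n+1}{2},\qquad D=\binom m2-L=\ell(2m-2\ell-1).
\]
For a partition $\lambda$ and a sequence $b=(b_1,b_2,\dots)$ of positive integers, the \emph{flag}, let $\mathrm{FT}(\lambda,b)$ be the set of semistandard Young tableaux of shape $\lambda$ (positive integer entries, rows weakly increasing to the right, columns strictly increasing downward) in which every entry of row $i$ is at most $b_i$. We study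
\[
\mathcal T=\mathrm{FT}(sc_n,b),\qquad sc_n=(n,n-1,\dots,1),\qquad b=(\ell+1,\ell+2,\dots,\ell+n).
\]
The staircase $sc_n$ has $L$ boxes, and the largest possible entry is $N$.

Let $1\le k<N$ and $T\in\mathcal T$. An entry $k$ of $T$ is \emph{free} if the box directly below it does not contain $k+1$ and $k+1$ is at most the flag bound of its row. An entry $k+1$ is \emph{free} if the box directly above it does not contain $k$. In each row the free entries $k$ and $k+1$ occupy a contiguous segment, say $r$ copies of $k$ followed by $s$ copies of $k+1$. The \emph{Bender--Knuth involution} $\rho_k$ replaces this segment, in all rows simultaneously, by $s$ copies of $k$ followed by $r$ copies of $k+1$. \emph{Promotion} is the bijection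
\[
\mathrm{pro}=\rho_{N-1}\circ\cdots\circ\rho_2\circ\rho_1
\]
of $\mathcal T$. It is known (Ceballos--Labb\'e--Stump; Serrano--Stump \cite{SS}) that the order of $\mathrm{pro}$ divides $m$. We write $\langle\mathrm{pro}\rangle$ for the cyclic group of order $m$ whose generator acts on $\mathcal T$ as $\mathrm{pro}$.

\subsection{The question}

Let $[k]_x=1+x+\dots+x^{k-1}$ and
\[
\mathrm{Cat}_\ell(x)=\prod_{1\le i\le j\le n}\frac{[i+j+2\ell]_x}{[i+j]_x}.
\]
This is a polynomial with nonnegative integer coefficients (Lemma~\ref{lem:integral}). Its value at $x=1$ counts $\mathcal T$. Indeed, every entry of row $i$ lies between $i$ and $\ell+i$, and subtracting $i$ from row $i$ turns $\mathcal T$ into the set of fillings of $sc_n$ by $0,\dots,\ell$ with weakly increasing rows and columns. These are plane partitions of staircase shape with parts at most $\ell$, read backward, and Proctor's formula gives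
\begin{equation}\label{eq:count}
|\mathcal T|=\prod_{1\le i\le j\le n}\frac{i+j+2\ell}{i+j}=\mathrm{Cat}_\ell(1).
\end{equation}

Let $C$ be a cyclic group of order $m$ with generator $c$, acting on a finite set $X$ (not necessarily faithfully), and let $f(x)\in\mathbb Z[x]$. The triple $(X,C,f)$ \emph{exhibits the cyclic sieving phenomenon} if, for a primitive $m$-th root of unity $\omega$ and every integer $k$, the number of elements of $X$ fixed by $c^k$ equals $f(\omega^k)$. For $k=0$ this says $f(1)=|X|$; the remaining conditions say that $f$ knows the whole orbit structure of the action. The following question is posed in the paper of Bernstein, Striker and Vorland \cite{BSV}.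

\begin{quote}
\emph{Does $\bigl(\mathrm{FT}(sc_n,b),\langle\mathrm{pro}\rangle,\mathrm{Cat}_\ell(x)\bigr)$ exhibit the cyclic sieving phenomenon?}
\end{quote}

Two small cases suggest that it does.

\begin{example}\label{ex:n1}
Let $n=1$, so $m=2\ell+2$. A tableau is a single box with an entry in $\{1,\dots,\ell+1\}$, the map $\rho_k$ exchanges $k$ and $k+1$, and $\mathrm{pro}$ is the cycle $\ell+1\mapsto\ell\mapsto\dots\mapsto1\mapsto\ell+1$. Thus $\mathrm{pro}^k$ has $\ell+1$ fixed points if $\ell+1$ divides $k$ and none otherwise. On the other side, $\mathrm{Cat}_\ell(x)=[2\ell+2]_x/[2]_x=1+x^2+\dots+x^{2\ell}$, and since $\omega^2$ is a primitive $(\ell+1)$-th root of unity, $\mathrm{Cat}_\ell(\omega^k)$ takes the same values. The action of the group of order $m$ is not faithful here.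
\end{example}

\begin{example}\label{ex:pent}
Let $n=2$ and $\ell=1$, so $m=5$ and the flag is $(2,3)$. Promotion $\rho_2\rho_1$ permutes the five tableaux in one cycle,
\[
\begin{smallmatrix}1&1\\2&\end{smallmatrix}\ \mapsto\
\begin{smallmatrix}1&2\\3&\end{smallmatrix}\ \mapsto\
\begin{smallmatrix}1&2\\2&\end{smallmatrix}\ \mapsto\
\begin{smallmatrix}1&1\\3&\end{smallmatrix}\ \mapsto\
\begin{smallmatrix}2&2\\3&\end{smallmatrix}\ \mapsto\
\begin{smallmatrix}1&1\\2&\end{smallmatrix},
\]
and $\mathrm{Cat}_1(x)=[5]_x[6]_x/([2]_x[3]_x)=[5]_x(1-x+x^2)$ equals $5$ at $x=1$ and vanishes at the primitive fifth roots of unity.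
\end{example}

\subsection{The result}

For integers $0\le q\le p$ and $0\le 2h\le p$ put
\[
A(p,q)=\prod_{j=0}^{q-1}\frac{j!\,(2(p-q)+j)!}{((p-q+j)!)^2},\qquad
B(p,h)=\frac{\prod_{j=0}^{h-1}(2(p-2h)+2j)!\,(2j+1)!}{\prod_{i=1}^{2h}(p-i)!}.
\]

\begin{theorem}\label{thm:main}
Let $d\mid m$ and $p=m/d$, let $\omega_d$ be any primitive $d$-th root of unity, and let $k\in\mathbb Z$ satisfy $m/\gcd(k,m)=d$. Then
\[
\#\{T\in\mathcal T:\mathrm{pro}^k\,T=T\}=\mathrm{Cat}_\ell(\omega_d),
\]
and the common value is
\begin{itemize}
\item[(i)] $A(p,q)^{(d-1)/2}\,B(p,q/2)$ if $d$ is odd, $d\mid2\ell$ and $q=2\ell/d$;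
\item[(ii)] $A(p,q)^{d/2}$ if $d$ is even, $d\mid2\ell$ and $q=2\ell/d$;
\item[(iii)] $A(p,\sigma)^{(d-1)/2}\,B(p,(\sigma-1)/2)$ if $d\mid2\ell+1$ and $\sigma=(2\ell+1)/d$;
\item[(iv)] $0$ otherwise.
\end{itemize}
\end{theorem}

In (i) the number $q$ is even, and in (iii) both $d$ and $\sigma$ are odd. Only $d=1$ divides both $2\ell$ and $2\ell+1$, and then (i) and (iii) both give $B(m,\ell)$. If $\omega$ is a primitive $m$-th root of unity, then $\omega^k$ is a primitive $d$-th root of unity for $d=m/\gcd(k,m)$. So the answer to the question is yes.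

\begin{corollary}\label{cor:csp}
For all $n,\ell\ge1$ the triple $\bigl(\mathrm{FT}(sc_n,b),\langle\mathrm{pro}\rangle,\mathrm{Cat}_\ell(x)\bigr)$ exhibits the cyclic sieving phenomenon.
\end{corollary}

The case distinction has a geometric meaning. An \emph{$\ell$-triangulation} of the $m$-gon is a maximal set of chords that contains no $\ell+1$ pairwise crossing chords. Sections~\ref{sec:bij} and~\ref{sec:rot} identify $\mathcal T$ with the set of $\ell$-triangulations and promotion with rotation. For $\ell=1$ these are ordinary triangulations. The center of the polygon lies on a diameter of the triangulation or inside one of its triangles, and a rotation that preserves the triangulation preserves this diameter or triangle. So its order $d$ is $1$, $2$ or $3$, that is, $d\mid2\ell$ or $d\mid2\ell+1$. For $d=2$ and for $d=3$ there are $p=m/d$ choices of the central diameter or triangle, and then a $(p+1)$-gon is triangulated freely, in $\frac1p\binom{2p-2}{p-1}$ ways. The total is $\binom{2p-2}{p-1}=A(p,1)$, as in (ii) and (iii).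

\subsection{Plan of the proof}

For $\ell\ge2$ we do not cut the polygon. We compute the two sides of Theorem~\ref{thm:main} separately and compare the results. The polynomial side is elementary (Section~\ref{sec:poly}). After the passage to $\ell$-triangulations, the fixed points are the facets of a simplicial complex $\Delta$ that are invariant under a rotation $g$ of order $d$. The trace of $g$ on the Stanley--Reisner ring of $\Delta$ is a power series in $t$ with a pole at $t=1$, and the leading coefficient of the pole counts the invariant facets; for even $d$ this needs a lemma on diameters (Section~\ref{sec:diam}). The Stanley--Reisner ring is a rotation-equivariant degeneration of the quotient of a polynomial ring by Pfaffians, which carries an action of $GL_m$, so the trace is a specialization of a sum of Schur functions at the eigenvalues of $g$ (Section~\ref{sec:pf}). The sum has a closed form with poles where eigenvalues coincide. A localization lemma (Section~\ref{sec:loc}) shows that the leading coefficient splits into a constant, which depends on the eigenvalues, and universal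 factors $A$ and $B$, which do not. Section~\ref{sec:end} finds the dominant terms and evaluates the constants. We first carry out the method on the square.

\section{The method on the square}\label{sec:square}

Let $n=\ell=1$, so $m=4$. By Example~\ref{ex:n1} there are two tableaux and promotion exchanges them; they correspond to the two triangulations of the square with vertices $1,2,3,4$. We recover the fact that the half-turn fixes both, by a route that works in general.

Take one variable $z_{ab}$ for each of the six chords, and let $S$ be the polynomial ring in them. The monomials not divisible by $z_{13}z_{24}$ form a basis of $S/(z_{13}z_{24})$, and the half-turn $g$ permutes them. A monomial is fixed if its exponents are constant on the orbits $\{12,34\}$, $\{23,14\}$, $\{13\}$, $\{24\}$. Hence the trace series is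
\[
H(t;g)=\sum_k t^k\operatorname{Tr}\bigl(g,(S/(z_{13}z_{24}))_k\bigr)=\frac1{(1-t^2)^2}\Bigl(1+\frac t{1-t}+\frac t{1-t}\Bigr).
\]
Each invariant triangulation contributes $\frac14(1-t)^{-3}$ to leading order, and the term $1$ has a pole of lower order. So the number of invariant triangulations is $4\lim_{t\to1}(1-t)^3H(t;g)$.

Now replace the monomial $z_{13}z_{24}$ by the Pfaffian $\mathrm{Pf}=z_{12}z_{34}-z_{13}z_{24}+z_{14}z_{23}$. Both quadrics are fixed by $g$, so both quotient rings have the trace series $(1-t^2)$ times that of $S$. The gain is symmetry: $S/(\mathrm{Pf})$ is a representation of $GL_4$, with $z_{ab}=v_a\wedge v_b$, and its graded character at a diagonal matrix with distinct entries $x_1,\dots,x_4$ is, by formula \eqref{eq:closed} below,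
\[
H(t;x)=\sum_{|I|=2}\ \frac1{1-t\prod_{i\in I}x_i}\ \prod_{i\in I,\ j\notin I}\frac1{1-x_j/x_i}.
\]
The half-turn is induced by the matrix $v_1\mapsto v_3\mapsto-v_1$, $v_2\mapsto v_4\mapsto-v_2$, with eigenvalues $\mathrm i,\mathrm i,-\mathrm i,-\mathrm i$. These are not distinct, so we approach them at the same speed as $t$ approaches $1$: put $t=e^{-\epsilon}$, $x_a=\mathrm ie^{\epsilon y_a}$ for $a=1,2$ and $x_a=-\mathrm ie^{\epsilon y_a}$ for $a=3,4$. For $I=\{1,2\}$ and $I=\{3,4\}$ all five factors tend to $\frac12$, and the term stays bounded. For $I=\{1,3\}$ the factors with $x_4/x_1$ and $x_2/x_3$ tend to $\frac12$ and the other three blow up; the term is asymptotic to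
\[
\frac1{4\epsilon^3}\cdot\frac1{(y_1-y_2)(y_3-y_4)(1-y_1-y_3)}.
\]
The terms for $\{1,4\},\{2,3\},\{2,4\}$ arise from this one by exchanging $y_1,y_2$ or $y_3,y_4$. The four terms add up to $\frac1{4\epsilon^3}\mathcal L(y)$, where
\[
\mathcal L(y)=\frac{\phi(y_3)-\phi(y_4)}{y_3-y_4},\qquad \phi(y)=\frac1{y_1-y_2}\Bigl(\frac1{1-y-y_1}-\frac1{1-y-y_2}\Bigr)=\frac1{(1-y-y_1)(1-y-y_2)}.
\]
The poles along $y_1=y_2$ and $y_3=y_4$ have canceled, and $\mathcal L(0)$ is the derivative of $(1-y)^{-2}$ at $0$, which is $2$. So $(1-t)^3H(t;g)\to\frac14\cdot2$, in agreement with the first formula for $H(t;g)$, and there are $4\cdot\frac14\cdot2=2$ invariant triangulations.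

Three features persist in general. Only the subsets $I$ that are distributed evenly over the eigenvalues contribute. The constant $\frac14$ coming from the eigenvalues cancels the constant $4$ coming from the orbit sizes. And the rational function $\mathcal L$ does not remember the eigenvalues $\pm\mathrm i$, so $\mathcal L(0)$ can be found from a simpler series with the same singular factors; here it is $\sum_k s_{(k)}(1,1)^2t^k=\sum_k(k+1)^2t^k=(1+t)/(1-t)^3$, whose leading coefficient is $2=A(2,1)$.

\section{The polynomial at roots of unity}\label{sec:poly}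

We write $[k]=[k]_x$ and $[k]!=[1][2]\cdots[k]$.

\begin{lemma}\label{lem:integral}
$\mathrm{Cat}_\ell(x)\in\mathbb Z_{\ge0}[x]$.
\end{lemma}

\begin{proof}
Consider the irreducible representation of $\mathfrak{sp}_{2n}$ with highest weight $\lambda=(\ell,\dots,\ell)$. The positive roots are $e_i\pm e_j$ $(i<j)$ and $2e_i$, and their half-sum is $\rho=(n,\dots,1)$. Specialize $e^\mu\mapsto x^{(\mu,\rho)}$, with the standard form, in the Weyl character formula, and evaluate numerator and denominator by the Weyl denominator formula. This gives
\[
\sum_\mu\operatorname{mult}(\mu)\,x^{(\mu,\rho)}=x^{-(\lambda,\rho)}\prod_{\alpha>0}\frac{1-x^{(\lambda+\rho,\alpha)}}{1-x^{(\rho,\alpha)}}.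
\]
The roots $e_i-e_j$ are orthogonal to $\lambda$ and contribute $1$. The roots $e_i+e_j$ and $2e_i$ contribute $[2\ell+\rho_i+\rho_j]/[\rho_i+\rho_j]$ for $i\le j$, and the product of these is $\mathrm{Cat}_\ell(x)$. So $\mathrm{Cat}_\ell(x)=\sum_\mu\operatorname{mult}(\mu)x^{(\lambda+\mu,\rho)}$. For each weight $\mu$, the vector $-\mu$ is also a weight, so $\lambda+\mu$ is a sum of positive roots and the exponent is a nonnegative integer.
\end{proof}

\begin{lemma}\label{lem:factorial}
We have
\begin{equation}\label{eq:factorial}
\mathrm{Cat}_\ell(x)=\frac{\prod_{j=1}^{\ell}[2n+2j]!\,[2j-1]!}{\prod_{i=1}^{2\ell}[n+i]!},\qquad\text{and in particular }\ \mathrm{Cat}_\ell(1)=B(m,\ell).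
\end{equation}
\end{lemma}

\begin{proof}
Keep $n$ fixed and put $\mathrm{Cat}_0=1$. In $\mathrm{Cat}_\ell/\mathrm{Cat}_{\ell-1}=\prod_{i\le j}[i+j+2\ell]/[i+j+2\ell-2]$ the product over $j=i,\dots,n$ telescopes to
\[
\frac{[n+i+2\ell]\,[n+i+2\ell-1]}{[2i+2\ell-1]\,[2i+2\ell-2]}.
\]
Over $i=1,\dots,n$ the numerators multiply to $\frac{[2n+2\ell]!}{[n+2\ell]!}\cdot\frac{[2n+2\ell-1]!}{[n+2\ell-1]!}$ and the denominators to $\frac{[2n+2\ell-1]!}{[2\ell-1]!}$. Hence $\mathrm{Cat}_\ell/\mathrm{Cat}_{\ell-1}=\frac{[2n+2\ell]!\,[2\ell-1]!}{[n+2\ell]!\,[n+2\ell-1]!}$, and \eqref{eq:factorial} follows by induction on $\ell$. At $x=1$ compare with $B(m,\ell)$, using $m-2\ell=n+1$.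
\end{proof}

\begin{proposition}\label{prop:values}
Let $d\mid m$ and $p=m/d$. Then $\mathrm{Cat}_\ell(\omega_d)$ has the value stated in cases \textup{(i)--(iv)} of Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
\emph{Factorials near $\omega_d$.} Let $x\to\omega_d$. Then $[ad]/[d]=1+x^d+\dots+x^{(a-1)d}\to a$, and for $0<r<d$ the limit of $[ad+r]$ is $[r]_{\omega_d}\ne0$. Put $E=[d]!$. Cutting $[ad+r]!$ into $a$ runs of $d$ factors and one run of $r$ factors, we get
\[
[ad+r]!\,/E^a\ \to\ a!\;[r]!\big|_{x=\omega_d}\ne0\qquad(0\le r<d).
\]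
Fix an integer $u\ge1$, and for $k\ge0$ let $\phi_k=[2ud+k]!/[ud+k]!$ if $k$ is even and $\phi_k=[k]!/[ud+k]!$ if $k$ is odd. Write $k=ad+r$ with $0\le r<d$. The factor $[r]!$ cancels, and
\[
E^{-u}\phi_k\to\alpha_a:=\frac{(2u+a)!}{(u+a)!}\quad(k\text{ even}),\qquad E^{u}\phi_k\to\beta_a:=\frac{a!}{(u+a)!}\quad(k\text{ odd}).
\]
So a product of the $\phi_k$ over equally many even and odd $k$ tends to the corresponding product of the $\alpha_a$ and $\beta_a$. Note that $A(u+q,q)=\prod_{a<q}\alpha_a\beta_a$.

\emph{The case $d\mid2\ell$.} Here $2\ell=qd$ and $n+1=ud$ with $u=p-q$, and \eqref{eq:factorial} reads $\mathrm{Cat}_\ell=\prod_{k=0}^{qd-1}\phi_k$, with $\ell$ even and $\ell$ odd indices. If $d$ is even, each interval $ad\le k<(a+1)d$ contains $d/2$ even and $d/2$ odd numbers, and the limit is $\prod_{a<q}(\alpha_a\beta_a)^{d/2}=A(p,q)^{d/2}$. If $d$ is odd, the interval contains $(d-1)/2$ numbers of each parity and one more number, of the parity of $a$. The limit is $A(p,q)^{(d-1)/2}$ times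
\[
\prod_{\substack{0\le a<q\\ a\text{ even}}}\alpha_a\prod_{\substack{0\le a<q\\ a\text{ odd}}}\beta_a=\frac{\prod_{j=0}^{q/2-1}(2u+2j)!\,(2j+1)!}{\prod_{a=0}^{q-1}(u+a)!}=B(p,q/2).
\]

\emph{The case $d\mid2\ell+1$.} Here $2\ell+1=\sigma d$ and $n=ud$ with $u=p-\sigma$, and \eqref{eq:factorial} reads $\mathrm{Cat}_\ell=\prod_{k=1}^{\sigma d-1}\phi_k$, again with $\ell$ indices of each parity. The count per interval is that for odd $d$ above, except that $k=0$ is missing, so that $a=0$ has no extra number. The limit is $A(p,\sigma)^{(d-1)/2}$ times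
\[
\prod_{\substack{2\le a\le\sigma-1\\ a\text{ even}}}\alpha_a\prod_{\substack{1\le a\le\sigma-2\\ a\text{ odd}}}\beta_a=\frac{\prod_{j=0}^{h-1}(2u+2+2j)!\,(2j+1)!}{\prod_{a=1}^{\sigma-1}(u+a)!}=B(p,h),\qquad h=\frac{\sigma-1}2,
\]
because $p-2h=u+1$.

\emph{The remaining case.} Let $d\nmid2\ell$ and $d\nmid2\ell+1$; in particular $d\ge3$. The polynomial $[k]$ has a simple zero at $\omega_d$ if $d\mid k$ and no zero otherwise. So $\mathrm{Cat}_\ell$ vanishes at $\omega_d$ to order $Z_{-2\ell}-Z_0$, where $Z_c$ is the number of pairs $1\le i\le j\le n$ with $i+j\equiv c\pmod d$. Write $n=ad+n'$ with $0\le n'<d$, and let $e$ be the remainder of $2\ell$ modulo $d$. Since $d\mid m$, the number $n'+1+e$ is a multiple of $d$ between $1$ and $2d-1$, so $n'+e=d-1$ and $-2\ell\equiv n'+1$. The hypothesis says $1\le e\le d-2$, that is, $e\ge1$ and $n'\ge1$.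

We reduce from $n$ to $n'$. Let $Z'_c$ be defined like $Z_c$ with $n'$ in place of $n$. The set $\{1,\dots,n\}$ meets each residue class $a$ times, and the classes of $1,\dots,n'$ once more. Counting ordered pairs and adding the diagonal, we find
\[
2Z_c=a^2d+2an'+a\nu_c+2Z'_c,
\]
where $\nu_c$ is the number of residues $i$ with $2i\equiv c$. If $d$ is odd, $\nu_c=1$ for all $c$. If $d$ is even, then $m$ is even, $n$ and $n'$ are odd, and $\nu_0=\nu_{n'+1}=2$. So the order of vanishing is $Z'_{n'+1}-Z'_0$. For $1\le i,j\le n'$ the congruence $i+j\equiv n'+1$ forces $i+j=n'+1$, which has $n'$ ordered solutions, and $i+j\equiv0$ forces $i+j=d$, which has $\max(0,2n'-d+1)=\max(0,n'-e)$ ordered solutions. Hence the order is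
\[
\lceil n'/2\rceil-\lceil\max(0,n'-e)/2\rceil .
\]
This is positive if $n'\le e$, since $n'\ge1$, and also if $e\ge2$. If $e=1$, then $d$ is odd, because $e\equiv2\ell\pmod d$; so $n'=d-2$ is odd and the order is $\frac{n'+1}2-\frac{n'-1}2=1$.
\end{proof}

\section{From flagged tableaux to $\ell$-triangulations}\label{sec:bij}

Label the vertices of the regular $m$-gon by $\mathbb Z/m$, with representatives $1,\dots,m$. A \emph{chord} is a pair $\{a,b\}$ of distinct vertices; the edges of the polygon are chords. Two chords \emph{cross} if their four endpoints are distinct and alternate around the polygon, and an \emph{$(\ell+1)$-crossing} is a set of $\ell+1$ pairwise crossing chords. Let $\Delta$ be the simplicial complex on the set of all $\binom m2$ chords whose faces are the sets without an $(\ell+1)$-crossing. Its facets (maximal faces) are the $\ell$-triangulations. A chord $\{a,b\}$ with $1\le a<b\le m$ is \emph{relevant} if $\ell<b-a<m-\ell$. A chord that is not relevant has at most $\ell-1$ vertices on one side, so it lies in no $(\ell+1)$-crossing and belongs to every facet.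

The bijection from $\mathcal T$ to the facets passes through reduced words of the longest permutation. We first encode a semistandard tableau by a standard tableau and its sequence of entries, then the standard tableau by a reduced word.

\subsection{Standard tableaux and reduced words}

Let $s_a=(a\ \,a{+}1)\in S_{n+1}$. A \emph{reduced word} of a permutation $w$ is a sequence $(a_1,\dots,a_k)$ of minimal length with $w=s_{a_1}\cdots s_{a_k}$. The longest element $w_0$, with $w_0(i)=n+2-i$, has length $L$ and satisfies $w_0s_aw_0=s_{n+1-a}$; let $\mathrm{Red}(w_0)$ be the set of its reduced words. The \emph{corners} of $sc_n$ are the last boxes $(r,n+1-r)$ of the rows; every other box has both its right and its lower neighbor in $sc_n$.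

Let $\mathrm{SYT}(sc_n)$ be the set of standard tableaux of shape $sc_n$, with labels $1,\dots,L$. Promotion $\partial$ on $\mathrm{SYT}(sc_n)$ removes the label $1$, then repeatedly moves the smaller of the right and lower neighbors of the hole into the hole until the hole reaches a corner, subtracts $1$ from all labels, and puts $L$ in the vacated corner. The inverse $\partial^{-1}$ removes $L$ from its corner, repeatedly moves the larger of the left and upper neighbors of the hole into the hole, raises all labels by $1$, and puts $1$ in the box $(1,1)$. For $X\in\mathrm{SYT}(sc_n)$ define the word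
\[
\Gamma(X)=(a_1,\dots,a_L),\qquad a_{L-k}=\text{the row of the label $L$ in }\partial^{-k}X .
\]
Thus $a_k$ is the row from which the original label $k$ of $X$ is removed when $\partial^{-1}$ is iterated.

Edelman--Greene insertion \cite{EG} is the following variant of row insertion for a reduced word $a$. To insert a letter $y$ into a row, append it if no entry exceeds $y$; otherwise let $y'$ be the smallest entry exceeding $y$. If $y'=y+1$ and $y$ already occurs in the row, leave the row unchanged; if not, replace $y'$ by $y$. In both cases insert $y'$ into the next row. The recording tableau $Q(a)$ has the label $k$ in the box created by the $k$-th letter. We use two facts.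
\begin{itemize}
\item[(EG1)] $Q(a_1,\dots,a_k)$ is the restriction $Q(a)|_{\le k}$ of $Q(a)$ to the labels at most $k$.
\item[(EG2)] $\Gamma$ is a bijection $\mathrm{SYT}(sc_n)\to\mathrm{Red}(w_0)$, inverse to $a\mapsto Q(a)^t$.
\end{itemize}
The first is the definition of a recording tableau, and the second is from \cite{EG}. (In terms of $Q$ itself one records columns; transposition turns columns into rows and commutes with $\partial$.) For $n=2$ one has $\Gamma\bigl(\begin{smallmatrix}1&3\\2&\end{smallmatrix}\bigr)=(1,2,1)$ and $\Gamma\bigl(\begin{smallmatrix}1&2\\3&\end{smallmatrix}\bigr)=(2,1,2)$.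

\begin{lemma}\label{lem:abcd}
Let $X\in\mathrm{SYT}(sc_n)$ and $a=\Gamma(X)$.
\begin{itemize}
\item[(a)] Under iteration of $\partial^{-1}$, a label in a corner does not move until it is removed. If $k$ is in the corner of row $r$ of $X$, then $a_k=r$.
\item[(b)] The row of $k$ in $X$ is at most $a_k$.
\item[(c)] If $n\ge2$, the label $L-1$ lies in a corner.
\item[(d)] $a_k<a_{k+1}$ if and only if $k+1$ lies in a strictly lower row than $k$ in $X$.
\end{itemize}
\end{lemma}

\begin{proof}
Under $\partial^{-1}$ labels move only right or down; this gives (a) and (b). The label of a non-corner box is exceeded by the labels of its two neighbors, so it is at most $L-2$; this gives (c). For (d), read a tableau row by row from the bottom, each row from left to right. Then $k+1$ lies strictly lower than $k$ if and only if it precedes $k$ in the reading word. A jeu de taquin slide changes the reading word by Knuth moves, and a Knuth move exchanges two adjacent letters only in the presence of a letter of intermediate value, so it never exchanges consecutive values. Hence the relative order of the two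 labels is preserved by $\partial^{-1}$ as long as neither is removed. After $L-k-1$ steps they have become $L-1$ and $L$. By (c) they lie in distinct corners, and by (a) the rows of these corners are $a_k$ and $a_{k+1}$.
\end{proof}

The \emph{standardization} $\mathrm{std}(T)$ of a semistandard tableau $T$ labels the boxes $1,\dots,L$ in order of increasing entry, equal entries from left to right. Let $i_k$ be the entry of the box labeled $k$. The map $T\mapsto(\mathrm{std}(T),i)$ is a bijection onto the pairs $(X,i)$ with $i_1\le\dots\le i_L$ and $i_k<i_{k+1}$ whenever $k+1$ lies strictly lower than $k$ in $X$: equal entries occupy distinct columns and rise weakly from left to right, and conversely a run of consecutive labels, each weakly higher than the one before, moves strictly to the right and can be given a common entry. In a standard tableau $X$ we say that the box labeled $k$ \emph{carries the letter} $\Gamma(X)_k$, and we put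
\[
P(T)=\{(i_k,a_k):1\le k\le L\},\qquad a=\Gamma(\mathrm{std}\,T),
\]
the set of pairs (entry, letter) over all boxes of $T$. Let
\[
W=\{(i,s):1\le s\le n,\ 1\le i\le\ell+s\},
\]
and order $W$ by increasing $i$ and, for equal $i$, by decreasing $s$. The \emph{word} of a subset of $W$ is the sequence of its second coordinates in this reading order.

\begin{lemma}\label{lem:P}
The map $T\mapsto P(T)$ is a bijection from $\mathcal T$ onto the subsets of $W$ whose word lies in $\mathrm{Red}(w_0)$.
\end{lemma}

\begin{proof}
Consecutive letters of a reduced word differ. So by (EG2) and Lemma~\ref{lem:abcd}(d), semistandard tableaux of shape $sc_n$ correspond to pairs $(a,i)$ with $a\in\mathrm{Red}(w_0)$, $1\le i_1\le\dots\le i_L$, and $a_k>a_{k+1}$ whenever $i_k=i_{k+1}$. Such a pair is the same as a subset of $\mathbb Z_{>0}\times\{1,\dots,n\}$ whose word is $a$. It remains to show that $T$ respects the flag if and only if $i_k\le\ell+a_k$ for all $k$. If $T\in\mathcal T$ and the box labeled $k$ is in row $r$, then $i_k\le\ell+r\le\ell+a_k$ by Lemma~\ref{lem:abcd}(b). Conversely, the corner of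 row $r$ carries the letter $r$ by Lemma~\ref{lem:abcd}(a), so its entry is at most $\ell+r$, and it is the largest entry of the row.
\end{proof}

\subsection{Pipe dreams and crossings}

Send $(i,s)\in W$ to the chord $\{i,\,i-\ell-s\}$, read modulo $m$, and for $T\in\mathcal T$ let $F(T)$ be the set of all chords that do not come from $P(T)$. In Example~\ref{ex:pent} the chord of $(i,s)$ is $\{i,i-1-s\}$ modulo $5$, and we find, writing $ab$ for $\{a,b\}$:
\[
\begin{array}{c|ccccc}
T&\begin{smallmatrix}1&1\\2&\end{smallmatrix}&\begin{smallmatrix}1&2\\3&\end{smallmatrix}&\begin{smallmatrix}1&2\\2&\end{smallmatrix}&\begin{smallmatrix}1&1\\3&\end{smallmatrix}&\begin{smallmatrix}2&2\\3&\end{smallmatrix}\\[4pt]\hline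
a&212&212&121&212&212\\
i&112&123&122&113&223\\
\text{chords of }P(T)&13,14,24&13,25,35&14,24,25&13,14,35&24,25,35\\
\text{diagonals in }F(T)&25,35&14,24&13,35&24,25&13,14
\end{array}
\]
The sets $F(T)$ are the five triangulations of the pentagon, with both diagonals at the vertex $5,4,3,2,1$ respectively, and promotion rotates them by one step.

\begin{proposition}\label{prop:bij}
The map $(i,s)\mapsto\{i,i-\ell-s\}$ is a bijection from $W$ onto the relevant chords, and $T\mapsto F(T)$ is a bijection from $\mathcal T$ onto the facets of $\Delta$. All facets have $D$ chords.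
\end{proposition}

See also \cite{Stump,SS}. The link between reduced words and crossings is a theorem of Knutson and Miller, which we recall. Give the cell $(i,j)$ of the $m\times m$ grid the letter $i+j-1$, and read the cells row by row from the top, each row from right to left. A \emph{reduced pipe dream} of $w\in S_m$ is a set of cells whose word is a reduced word of $w$; let $RP(w)$ be the set of these. Let $r_{\alpha\beta}(w)=\#\{i\le\alpha:w(i)\le\beta\}$. An \emph{antidiagonal} of size $\kappa$ is a set of cells $(i_1,j_1),\dots,(i_\kappa,j_\kappa)$ with $i_1<\dots<i_\kappa$ and $j_1>\dots>j_\kappa$. In the polynomial ring with one variable $z_c$ per cell, let $J_w$ be the ideal generated by the monomials $\prod_{c}z_c$ of all antidiagonals of size $1+r_{\alpha\beta}(w)$ in the northwest $\alpha\times\beta$ block, for all $\alpha,\beta$. By \cite[Theorem B]{KM},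
\begin{equation}\label{eq:KM}
J_w=\bigcap_{D'\in RP(w)}\langle z_c:c\in D'\rangle .
\end{equation}
We apply this to an involution $w$, so the choice between $w$ and $w^{-1}$ in the conventions is immaterial. Recall also that the \emph{Stanley--Reisner ideal} $J_\Delta$ is generated by the squarefree monomials of the non-faces of $\Delta$, here by the monomials of the $(\ell+1)$-crossings, and that its minimal primes are the ideals $\langle z_e:e\notin F\rangle$ for the facets $F$; their intersection is $J_\Delta$.

\begin{proof}[Proof of Proposition~\ref{prop:bij}]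
\emph{Cells and chords.} The map $(i,j)\mapsto\{i,m+1-j\}$ is a bijection from the cells with $i+j\le m$ onto all chords, and since $(m+1-j)-i=m+1-(i+j)$, the relevant chords correspond to the cells with $\ell+2\le i+j\le\ell+n+1$. The map $(i,s)\mapsto(i,\ell+s+1-i)$ is a bijection from $W$ onto exactly these cells. The composite sends $(i,s)$ to $\{i,m-\ell-s+i\}$, which is the chord in the statement. This proves the first assertion.

\emph{Pipe dreams.} Let $w=1^\ell\times w_0\in S_m$, that is, $w(\ell+i)=\ell+n+2-i$ for $1\le i\le n+1$ and $w(i)=i$ otherwise. Its reduced words are those of $w_0$ with all letters raised by $\ell$. The cell of $(i,s)$ has the letter $\ell+s$, and the reading orders of $W$ and of the grid agree. By Lemma~\ref{lem:P}, the sets $P(T)$, viewed as sets of cells, are exactly the elements of $RP(w)$.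

\emph{The ideal $J_w$.} If $\alpha$ or $\beta$ lies outside the interval $[\ell+1,\ell+n]$, then $w$ preserves $\{1,\dots,\alpha\}$ or $\{1,\dots,\beta\}$, so $r_{\alpha\beta}=\min(\alpha,\beta)$ and the block contains no antidiagonal of size $1+r_{\alpha\beta}$. For $\alpha=\ell+\alpha'$ and $\beta=\ell+\beta'$ with $1\le\alpha',\beta'\le n$,
\[
r_{\alpha\beta}=\ell+\#\{i:n+2-\beta'\le i\le\alpha'\}=\ell+\max(0,\alpha+\beta-m).
\]
The blocks with $\alpha+\beta\le m$ contribute antidiagonals of size $\ell+1$ with $i_{\ell+1}+j_1\le m$. Every such antidiagonal occurs: take $\alpha=i_{\ell+1}$ and $\beta=j_1$; both are at least $\ell+1$, hence at most $m-\ell-1=\ell+n$. With $i'_a=m+1-j_a$ the conditions read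
\[
i_1<\dots<i_{\ell+1}<i'_1<\dots<i'_{\ell+1},
\]
which says that the chords $\{i_a,i'_a\}$ form an $(\ell+1)$-crossing, and every $(\ell+1)$-crossing has this form. The blocks with $u=\alpha+\beta-m>0$ contribute nothing new: in an antidiagonal of size $\ell+1+u$ in such a block, the first $\ell+1$ cells satisfy $i_{\ell+1}\le\alpha-u$ and $j_1\le\beta$, so $i_{\ell+1}+j_1\le m$. Thus $J_w$ is generated by the monomials of the $(\ell+1)$-crossings.

\emph{Facets.} All reduced pipe dreams of $w$ have $L$ cells, so none of the primes in \eqref{eq:KM} contains another, and they are the minimal primes of $J_w$. Comparing with the minimal primes of $J_\Delta$, the facets of $\Delta$ are the complements, in the set of all chords, of the reduced pipe dreams. Each has $\binom m2-L=D$ chords.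
\end{proof}

By \eqref{eq:count}, the complex $\Delta$ has $\mathrm{Cat}_\ell(1)$ facets. Equivalently, $1^\ell\times w_0$ has $\prod_{1\le i<j\le n+1}\frac{2\ell+i+j-1}{i+j-1}$ reduced pipe dreams, which is the formula of Fomin and Kirillov \cite{FK}.

\section{Promotion is rotation}\label{sec:rot}

\begin{proposition}\label{prop:rot}
For $T\in\mathcal T$, the facet $F(\mathrm{pro}\,T)$ is $F(T)$ rotated by $i\mapsto i-1$.
\end{proposition}

This is due to Serrano and Stump \cite{SS}; we give a proof. The word $\Gamma$ is adapted to $\partial$, so we first describe $\mathrm{pro}$ by slides. For a semistandard tableau the slide rule is that of $\partial$, with ties between the right and the lower neighbor resolved in favor of the lower one. This is the neighbor with the smaller label in the standardization, and slides commute with standardization.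

\begin{lemma}\label{lem:slides}
Let $T\in\mathcal T$. Remove the entries $1$, slide the holes out, from the rightmost to the leftmost, and subtract $1$ from all entries. The holes end in corners of distinct rows. Filling the vacated corner of row $j$ with $\ell+j$, for each such row, gives $\mathrm{pro}\,T$.
\end{lemma}

\begin{proof}
Let $t_k$ be the ordinary Bender--Knuth involution, defined like $\rho_k$ without the flag condition. It is standard \cite{Gansner,Stanley} that $t_{N-1}\cdots t_1T$ is obtained from $T$ by removing the $1$'s, sliding, subtracting $1$ and filling the vacated boxes with $N$. We compare $U^{(k)}=t_k\cdots t_1T$ with $T^{(k)}=\rho_k\cdots\rho_1T$. The maps $t_1,\dots,t_k$ preserve the set of boxes with entry at most $k+1$ and do not touch the other boxes. So a box has entry at most $k+1$ in $U^{(k)}$ if and only if it does in $T$, and all larger entries of $U^{(k)}$ and $T$ agree. Let $V_k$ be the set of boxes with entry $k+1$ in $U^{(k)}$, and put $j_0=k+1-\ell$, the row whose flag bound is $k+1$. Three facts follow from the flag condition on $T$.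
\begin{itemize}
\item[($\alpha$)] A box of $V_k$ in a row $j<j_0$ is a corner. Otherwise the box below it has $T$-entry at most $\ell+j+1\le k+1$, hence $U^{(k)}$-entry at most $k+1$, which contradicts column strictness.
\item[($\beta$)] A non-corner box of $V_k$ in row $j_0$ has $k+2$ directly below it in $U^{(k)}$. Indeed, the $U^{(k)}$-entry below exceeds $k+1$, so it equals the $T$-entry, which is at most $\ell+j_0+1=k+2$.
\item[($\gamma$)] The rows $j\le j_0$ of $U^{(k)}$ have no entry exceeding $k+1$, since this holds for $T$.
\end{itemize}
We claim that $T^{(k)}$ is $U^{(k)}$ with the entry of each box of $V_k$ in a row $j\le k-\ell$ changed from $k+1$ to $\ell+j$. For $k=0$ there is no such row. Assume the claim for $k$, with $k+1<N$, and compare $t_{k+1}$ on $U^{(k)}$ with $\rho_{k+1}$ on $T^{(k)}$ row by row.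

In a row $j<j_0$ of $U^{(k)}$, only the corner can contain $k+1$, by ($\alpha$), and there is no $k+2$, by ($\gamma$). A corner entry $k+1$ is free and becomes $k+2$. In $T^{(k)}$ that corner contains $\ell+j\le k$, the row contains neither $k+1$ nor $k+2$, and nothing changes. In row $j_0$ of $U^{(k)}$ the non-corner entries $k+1$ are not free, by ($\beta$), there is no $k+2$, and a corner entry $k+1$ becomes $k+2$. Row $j_0$ of $T^{(k)}$ is the same as that of $U^{(k)}$; its flag bound is $k+1$, so nothing in it is free and such a corner keeps the entry $k+1=\ell+j_0$. In a row $j>j_0$ freeness depends only on the rows $j-1,j,j+1$, in which $T^{(k)}$ and $U^{(k)}$ agree, and the flag bound is at least $k+2$; so the two maps act identically. This proves the claim for $k+1$.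

Take $k=N-1$. Then $V_{N-1}$ is the set of vacated boxes. Those in rows $j\le n-1$ are corners by ($\alpha$) and contain $\ell+j$ in $T^{(N-1)}=\mathrm{pro}\,T$ by the claim. The only box of row $n$ is a corner, and if it is vacated it contains $N=\ell+n$. Each row has one corner, so the rows are distinct.
\end{proof}

If the vacated corners were filled with the largest entry, the standardization of the result would be a power of $\partial$ applied to $\mathrm{std}(T)$. The entries $\ell+j$ are smaller, so the labels of these corners must be moved down past other labels. The next lemma says when such a move leaves the letters on their boxes.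

\begin{lemma}\label{lem:swap}
Let $X\in\mathrm{SYT}(sc_n)$ have the label $k+1$ in the corner of row $j$, and suppose $|\Gamma(X)_k-j|\ge2$. Then interchanging the labels $k$ and $k+1$ gives a standard tableau $s_kX$, and $\Gamma(s_kX)$ is $\Gamma(X)$ with the $k$-th and $(k+1)$-st letters interchanged. In other words, every box carries the same letter in $X$ and in $s_kX$.
\end{lemma}

\begin{proof}
Put $r=\Gamma(X)_k$ and $\hat X=\partial^{-(L-k-1)}X$. During the $L-k-1$ steps from $X$ to $\hat X$ the label $k+1$ stays in its corner, and at the end the original label $k$, now $L-1$, is in the corner of row $r$, by Lemma~\ref{lem:abcd}(a),(c).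

\emph{The labels are not adjacent.} If $k$ were directly left of the corner $(j,n+1-j)$ in $X$, it could not move right, because that corner is never vacated. To reach a corner it would move down to the corner $(j+1,n-j)$ and stay there, so $r=j+1$. If $k$ were directly above, it could only move right, to the corner $(j-1,n+2-j)$, so $r=j-1$. Both are excluded. Interchanging consecutive labels in non-adjacent boxes preserves standardness.

\emph{Reduction to $k=L-1$.} A step of $\partial^{-1}$ compares the left and upper neighbors of the hole. A corner is not left of or above any box, so the labels $k$ and $k+1$ are never compared with each other during the $L-k-1$ steps, and each compares in the same way with all other labels. Hence the processes for $X$ and $s_kX$ agree up to the interchange: the last $L-k-1$ letters of $\Gamma(X)$ and $\Gamma(s_kX)$ agree, and $\partial^{-(L-k-1)}s_kX=s_{L-1}\hat X$. By the definition of $\Gamma$, the first $k+1$ letters of $\Gamma(X)$ and $\Gamma(s_kX)$ are the last $k+1$ letters of $\Gamma(\hat X)$ and $\Gamma(s_{L-1}\hat X)$. So it suffices to show that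 these two words differ by the interchange of their last two letters.

\emph{The case $k=L-1$.} Write $\Gamma(\hat X)=(x,r,j)$ with $x$ of length $L-2$. Since $s_r$ and $s_j$ commute, $(x,j,r)$ is also a reduced word of $w_0$. Let $X'=Q(x,j,r)^t$, so that $\Gamma(X')=(x,j,r)$ by (EG2). By (EG1) and (EG2), $X'|_{\le L-2}=Q(x)^t=\hat X|_{\le L-2}$. The two remaining boxes can be labeled in two ways, so $X'$ is $\hat X$ or $s_{L-1}\hat X$, and $X'\ne\hat X$ because the words differ.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rot}]
Let $T$ have $f$ entries $1$, let $X=\mathrm{std}(T)$, $a=\Gamma(X)$, and let $i_k$ be as before. Then $i_1=\dots=i_f=1$, so $a_1>\dots>a_f$.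

\emph{The tableau $Y=\partial^fX$.} By definition, $\Gamma(\partial X)=(a_2,\dots,a_L,y)$, where $y$ is the row of the vacated corner. Both $\Gamma(X)$ and $\Gamma(\partial X)$ are words of $w_0$, so $s_{a_1}w_0s_y=w_0$ and $y=n+1-a_1$. Iterating,
\[
\Gamma(Y)=(a_{f+1},\dots,a_L,j_1,\dots,j_f),\qquad j_e=n+1-a_e,\qquad j_1<\dots<j_f,
\]
and the $e$-th application of $\partial$ vacates the corner $\kappa_e$ of row $j_e$. A slide that moves a label out of a corner ends in that corner. The $\kappa_e$ are distinct, so no slide moves one of the new labels placed in them, and the slides proceed as if these boxes were absent. Moreover, the labels $1,\dots,f$ of $X$ fill the first $f$ boxes of row $1$, so the first hole passes the labels $2,\dots,f$ and reaches $(1,f)$, the second reaches $(1,f-1)$, and so on; from there on the holes follow the slides of Lemma~\ref{lem:slides}. Therefore $\kappa_1,\dots,\kappa_f$ are the vacated corners of that lemma, and $\kappa_e$ has the label $L-f+e$ in $Y$, the letter $j_e$, and the entry $\ell+j_e$ in $\mathrm{pro}\,T$. Call the other boxes \emph{old}. The old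 box with label $k$ in $Y$ carries the letter $a_{f+k}$ and has the entry $i_{f+k}-1$ in $\mathrm{pro}\,T$, and $Y$ orders the old boxes as $\mathrm{std}(\mathrm{pro}\,T)$ does.

\emph{From $Y$ to $\mathrm{std}(\mathrm{pro}\,T)$.} Any other box with the entry $\ell+j_e$ in $\mathrm{pro}\,T$ lies in a row $\ge j_e$, because $\mathrm{pro}\,T$ respects the flag, and hence strictly to the left of the corner $\kappa_e$. So in $\mathrm{std}(\mathrm{pro}\,T)$ the box $\kappa_e$ comes after all old boxes with entry at most $\ell+j_e$ and before those with larger entry, and $\kappa_1,\dots,\kappa_f$ come in this order. We thus obtain $\mathrm{std}(\mathrm{pro}\,T)$ from $Y$ by moving the label of $\kappa_1$ down, one step at a time, past the old boxes with entry greater than $\ell+j_1$, then the label of $\kappa_2$ past the old boxes with entry greater than $\ell+j_2$, and so on. Since $j_1<\dots<j_f$, no $\kappa_e$ has to pass an earlier $\kappa_{e'}$.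

Each step interchanges the label $k+1$ of a corner $\kappa_e$ with the label $k$ of an old box with entry $v>\ell+j_e$. Suppose, by induction, that every box still carries its letter from $Y$, and let $s$ be the letter of the old box. Then $(v+1,s)\in P(T)\subset W$, so $s\ge v+1-\ell\ge j_e+2$. This is where the flag condition on $T$ enters. Lemma~\ref{lem:swap} applies, and every box keeps its letter. Collecting the pairs (entry, letter),
\[
P(\mathrm{pro}\,T)=\{(i-1,s):(i,s)\in P(T),\ i\ge2\}\ \cup\ \{(\ell+n+1-s,\ n+1-s):(1,s)\in P(T)\}.
\]
The chord of $(i-1,s)$ is the chord of $(i,s)$ rotated by $-1$. The chord of $(\ell+n+1-s,n+1-s)$ is $\{\ell+n+1-s,0\}=\{-\ell-s,0\}$, which is the chord $\{1-\ell-s,1\}$ of $(1,s)$ rotated by $-1$.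
\end{proof}

For $d\mid m$ let $\mathrm{Fix}_d$ be the number of facets of $\Delta$ that are invariant under the group of rotations of order $d$. Rotation by $k$ steps generates this group when $d=m/\gcd(k,m)$, so Propositions~\ref{prop:bij} and~\ref{prop:rot} give
\begin{equation}\label{eq:fix}
\#\{T\in\mathcal T:\mathrm{pro}^k\,T=T\}=\mathrm{Fix}_d,\qquad d=m/\gcd(k,m).
\end{equation}

\section{Diameters of centrally symmetric $\ell$-triangulations}\label{sec:diam}

The order of the pole of the trace series is the number of orbits of chords in an invariant face. For even $d$ the diameters have shorter orbits than the other chords, so we must know how many diameters an invariant facet has. Distinct diameters cross, so a face has at most $\ell$ of them.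

\begin{lemma}\label{lem:diam}
Let $m$ be even. Every facet $F$ of $\Delta$ that is invariant under the half-turn contains exactly $\ell$ diameters.
\end{lemma}

The idea is to draw the reduced word of the complement of $F$ as a wiring diagram in which the half-turn becomes a reflection. The region $W$ is not symmetric under this reflection, so we first replace it by a rectangular window.

\begin{proof}
\emph{The strip.} Here $n$ is odd. Extend the chord map $(i,s)\mapsto\{i,i-\ell-s\}$ to all $i\in\mathbb Z$, $1\le s\le n$, and use the coordinates $(u,s)$ with \emph{time} $u=2i-s$. The domain is the strip $\mathcal S=\{(u,s):1\le s\le n,\ u\equiv s\bmod2\}$, and $W=\{-s<u\le2\ell+s\}$. Let $\gamma(u,s)=(u+m,n+1-s)$. In the old coordinates $\gamma$ sends $(i,s)$ to $(i',s')=(i+n+1+\ell-s,\ n+1-s)$, and $(i',i'-\ell-s')\equiv(i-\ell-s,i)$. So $\gamma$ reverses the ordered pair of endpoints, and $\gamma^2$ adds $m$ to $i$. An ordered pair $(i,i-\ell-s)$ modulo $m$ determines $s$ and the class of $i$ modulo $m$. Hence the fibers of the chord map are the $\gamma$-orbits, and the window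
\[
W_0=\{(u,s)\in\mathcal S:-n<u\le2\ell+1\}
\]
of $m$ consecutive times represents each relevant chord exactly once.

\emph{Reading by time.} Two orderings of a set of letters give the same product, through commutations only, if every two non-commuting letters come in the same order. Points with the same time have distinct $s$ of the same parity, so their letters commute. For points with the same $s$, the order of $i$ is the order of $u$. For $(i,s)$ and $(i',s+1)$, with times $u$ and $u'$, we have $u<u'$ if and only if $i<i'$, that is, if and only if $(i,s)$ is read first. So a subset of $W$ may be read by increasing time.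

\emph{Changing the window.} Let $\tilde P\subset\mathcal S$ be the preimage of the complement of $F$. It is $\gamma$-invariant, and by Lemma~\ref{lem:P} and Proposition~\ref{prop:bij} the word of $\tilde P\cap W$ is a reduced word of $w_0$. Let $A_0=W_0\setminus W=\{-n<u\le-s\}$. Then $W\setminus W_0=\{2\ell+1<u\le2\ell+s\}=\gamma(A_0)$. Let $\alpha$ and $\beta$ be the products, by increasing time, of the $s_s$ over the points of $\tilde P$ in $A_0$ and in $W\cap W_0$. The points of $\gamma(A_0)$ are the latest in $W$, and $\gamma$ replaces each letter $s$ by $n+1-s$. So $w_0=\beta\cdot w_0\alpha w_0$, that is, $\alpha\beta=w_0$. If $(u,s)\in A_0$ and $(u',s')\in W\cap W_0$ with $|s-s'|\le1$, then $u'\ge2-s'\ge1-s>u$. So up to commutations $A_0$ comes first in $W_0$, and the word of $\tilde P\cap W_0$ has product $\alpha\beta=w_0$. It has $|\tilde P\cap W|=L$ letters, so it is reduced.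

\emph{Wires.} Draw $n+1$ wires at heights $1,\dots,n+1$, and let the wires at heights $s$ and $s+1$ cross at time $u$ for each $(u,s)\in\tilde P\cap W_0$ (Figure~\ref{fig:wires}). The permutation $w_0$ reverses all pairs and there are $L=\binom{n+1}2$ crossings, so every two wires cross exactly once. The half-turn adds $m/2$ to $i$, so it acts on $\mathcal S$ by $(u,s)\mapsto(u+m,s)$, and $\tilde P$ is invariant under it. Composing with $\gamma^{-1}$, we see that $\tilde P$ is invariant under $(u,s)\mapsto(u,n+1-s)$. Therefore the reflection of heights $h\mapsto n+2-h$ maps the diagram to itself and wires to wires. It fixes no height, since $n+2$ is odd, so it groups the wires into $\frac{n+1}2$ mirror pairs. The two wires crossing at $(u,s)$ form a mirror pair if and only if $s+1=n+2-s$, that is, $s=\frac{n+1}2$. Each mirror pair crosses once, so $\tilde P\cap W_0$ has exactly $\frac{n+1}2$ points with $s=\frac{n+1}2$. These are the points with $\ell+s=m/2$, which represent diameters. Hence $\frac{n+1}2=\frac m2-\ell$ of the $\frac m2$ diameters are missing from $F$.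
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.4,yscale=0.8]
\draw[thick] (-2.5,1)--(0.5,1)--(3.5,4);
\draw[thick] (-2.5,4)--(0.5,4)--(3.5,1);
\draw[thick,dashed] (-2.5,2)--(-1.5,3)--(0.5,3)--(1.5,4)--(2.5,4)--(3.5,3);
\draw[thick,dashed] (-2.5,3)--(-1.5,2)--(0.5,2)--(1.5,1)--(2.5,1)--(3.5,2);
\node at (-1,1.5) {\small $46$};
\node at (0,2.5) {\small $14$};
\node at (-1,3.5) {\small $13$};
\foreach \x in {-2,-1,0,1,2,3} \node at (\x,0.3) {\small $\x$};
\foreach \y in {1,2,3,4} \node at (-2.9,\y) {\small $\y$};
\node at (4,0.3) {\small time};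
\end{tikzpicture}
\caption{The wiring diagram of the triangulation of the hexagon ($n=3$, $\ell=1$) with diagonals $13$, $14$, $46$. Each of the nine diagonals has a position (time $u$, gap between heights $s$ and $s+1$); the three diagonals of the triangulation are written at their positions, and the six missing ones are the crossings, with word $2,1,3,2,1,3$. The half-turn symmetry is the top--bottom reflection. The solid wires and the dashed wires are the two mirror pairs; their crossings, in the middle gap, are the two missing diameters $25$ and $36$.}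
\label{fig:wires}
\end{figure}

\section{Pfaffians and an equivariant degeneration}\label{sec:pf}

\subsection{The Pfaffian ring and the twisted rotation}

Let $V=\mathbb C^m$ with basis $v_1,\dots,v_m$, let $z_{ab}=v_a\wedge v_b$ for $a<b$, and let $S=\mathrm{Sym}(\Lambda^2V)=\mathbb C[z_{ab}]$, a polynomial ring with one variable per chord. For a set of $2\ell+2$ vertices, the Pfaffian of the corresponding principal submatrix of the generic skew-symmetric matrix $(z_{ab})$ is a sum, with signs $\pm1$, of the monomials $\prod_{e\in\mathcal M}z_e$ over all perfect matchings $\mathcal M$ of the set. Let $I_{\mathrm{Pf}}$ be the ideal generated by these Pfaffians and $R=S/I_{\mathrm{Pf}}$.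

Let $S_\lambda V$ be the irreducible $GL(V)$-module with character the Schur polynomial $s_\lambda(x_1,\dots,x_m)$. Write ``$\lambda'$ even'' if all columns of $\lambda$ have even length, and $\ell(\lambda)$ for the number of rows. As $GL(V)$-modules, $S=\bigoplus_{\lambda'\text{ even}}S_\lambda V$ with $S_\lambda V$ in degree $|\lambda|/2$ (Littlewood), and $I_{\mathrm{Pf}}$ is the sum of the $S_\lambda V$ with $\ell(\lambda)\ge2\ell+2$ \cite{DP,AD}. So the graded character of $R$ is
\begin{equation}\label{eq:H}
H(t;x)=\sum_{\lambda'\text{ even},\ \ell(\lambda)\le2\ell}s_\lambda(x_1,\dots,x_m)\,t^{|\lambda|/2},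
\end{equation}
and for a diagonalizable $g\in GL(V)$ the series $H(t;g)=\sum_kt^k\operatorname{Tr}(g,R_k)$ is obtained by substituting the eigenvalues of $g$.

Define $c\in GL(V)$ by $cv_a=v_{a+1}$ for $a<m$ and $cv_m=-v_1$. Then $cz_{ab}=z_{a+1,b+1}$ for $b<m$ and $cz_{am}=v_{a+1}\wedge(-v_1)=z_{1,a+1}$. So $c$ permutes the variables, \emph{without signs}, as rotation permutes the chords, and it preserves $I_{\mathrm{Pf}}$. The sign in $c$ matters: the plain permutation matrix sends $z_{am}$ to $-z_{1,a+1}$, and its traces on monomial bases would be signed counts.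

\subsection{Two leading coefficients}

The numbers $A$ and $B$ enter through the following limits. The first, for $(p,h)=(m,\ell)$, is the multiplicity of $R$; both are used again in Section~\ref{sec:loc}.

\begin{lemma}\label{lem:lead}
For $0\le2h<p$ and for $0\le q<p$,
\begin{align*}
\lim_{t\to1^-}(1-t)^{2hp-2h^2-h}\sum_{\lambda'\text{ even},\ \ell(\lambda)\le2h}s_\lambda(1^p)\,t^{|\lambda|/2}&=B(p,h),\\
\lim_{t\to1^-}(1-t)^{2pq-q^2}\sum_{\ell(\lambda)\le q}s_\lambda(1^p)^2\,t^{|\lambda|}&=A(p,q).
\end{align*}
\end{lemma}

\begin{proof}
Let $f(\mu_1,\dots,\mu_k)$ be a polynomial of degree at most $\delta$ whose part of degree $\delta$ is $f_0$. We claim that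
\begin{equation}\label{eq:riemann}
\lim_{t\to1^-}(1-t)^{\delta+k}\sum_{\mu_1\ge\dots\ge\mu_k\ge0}f(\mu)\,t^{|\mu|}=\int_{u_1\ge\dots\ge u_k\ge0}f_0(u)\,e^{-\sum u_i}\,du .
\end{equation}
Substitute $\mu_i=\nu_i+\dots+\nu_k$ with $\nu\in\mathbb Z_{\ge0}^k$ on the left, so that $|\mu|=\sum i\nu_i$, and $u_i=v_i+\dots+v_k$ on the right, with Jacobian $1$. By linearity it suffices to treat a monomial in $\nu$, for which both sides factor. For one variable,
\[
\sum_{\nu\ge0}\nu^at^{i\nu}\sim\frac{a!}{(1-t^i)^{a+1}}\sim\frac{a!}{i^{a+1}(1-t)^{a+1}}=(1-t)^{-a-1}\int_0^\infty v^ae^{-iv}\,dv .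
\]
So monomials of degree $\delta$ give the integral, and monomials of lower degree give $0$.

Now use $s_\lambda(1^p)=\prod_{i<j\le p}\frac{\lambda_i-\lambda_j+j-i}{j-i}$. If $\ell(\lambda)\le q$, the pairs with $i>q$ contribute $1$, and this is a polynomial in $\lambda_1,\dots,\lambda_q$ with leading form
\[
\prod_{i<j\le q}(\lambda_i-\lambda_j)\prod_{i\le q}\lambda_i^{p-q}\Big/\prod_{i=1}^q(p-i)! .
\]
Its square has degree $\delta=q(q-1)+2q(p-q)$, and $\delta+q=2pq-q^2$. A partition with $\lambda'$ even and $\ell(\lambda)\le2h$ has the form $(\mu_1,\mu_1,\dots,\mu_h,\mu_h)$, with $|\lambda|/2=|\mu|$. Two rows with the same $\mu_a$ contribute the numerator $1$, and each pair $a<b$ occurs four times, so the leading form in $\mu$ is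
\[
\prod_{a<b}(\mu_a-\mu_b)^4\prod_a\mu_a^{2(p-2h)}\Big/\prod_{i=1}^{2h}(p-i)!,
\]
of degree $\delta=2h(h-1)+2h(p-2h)$, and $\delta+h=2hp-2h^2-h$. The integrands are symmetric, so the integral in \eqref{eq:riemann} is $1/k!$ times the integral over $\mathbb R_+^k$, which is given by the Laguerre form of the Selberg integral,
\[
\int_{\mathbb R_+^k}\prod_{i<j}|u_i-u_j|^{2\gamma}\prod_iu_i^{\alpha-1}e^{-u_i}\,du=\prod_{j=0}^{k-1}\frac{\Gamma(\alpha+j\gamma)\,\Gamma(1+(j+1)\gamma)}{\Gamma(1+\gamma)},
\]
where $\Gamma$ is Euler's gamma function. For $(\gamma,\alpha,k)=(1,2(p-q)+1,q)$ the right side is $\prod_{j<q}(2(p-q)+j)!\,(j+1)!=q!\prod_{j<q}(2(p-q)+j)!\,j!$, which gives $A(p,q)$. For $(\gamma,\alpha,k)=(2,2(p-2h)+1,h)$ it is $\prod_{j<h}(2(p-2h)+2j)!\,\frac{(2j+2)!}2=h!\prod_{j<h}(2(p-2h)+2j)!\,(2j+1)!$, which gives $B(p,h)$.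
\end{proof}

\subsection{The degeneration}

We want to pass from $R$ to $S/J_\Delta$ without losing the action of $c$. A term order that breaks ties by the names of the variables is not rotation invariant, so we use a weight that is: the length of the chord.

\begin{lemma}\label{lem:degen}
For every $k$, every power of $c$ has the same trace on $R_k$ and on $(S/J_\Delta)_k$.
\end{lemma}

\begin{proof}
Give $z_{ab}$ the weight $\sin(\pi|a-b|/m)$, half the Euclidean length of the chord in the regular $m$-gon inscribed in the unit circle, and give a monomial the sum of the weights of its variables. For a homogeneous $f\ne0$ let $\mathrm{in}(f)$ be its part of highest weight, and let $J$ be the span of the $\mathrm{in}(f)$ for homogeneous $f\in I_{\mathrm{Pf}}$. It is an ideal, since $\mathrm{in}(Mf)=M\,\mathrm{in}(f)$ for a monomial $M$.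

\emph{$R_k$ and $(S/J)_k$ have the same traces.} Let $S_k^{\le\theta}$, $S_k^{<\theta}$, $S_k^\theta$ be the spans of the monomials of degree $k$ and weight $\le\theta$, $<\theta$, $=\theta$. They are $c$-stable, because $c$ permutes the variables and preserves weights. Filter $R_k$ by the images of the $S_k^{\le\theta}$. The graded piece at $\theta$ is $S_k^{\le\theta}/(S_k^{<\theta}+I_{\mathrm{Pf}}\cap S_k^{\le\theta})=S_k^\theta/(J\cap S_k^\theta)$, and this identification commutes with $c$. The sum of the graded pieces is $(S/J)_k$. In particular $R$ and $S/J$ have the same Hilbert series. It remains to prove $J=J_\Delta$.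

\emph{$J_\Delta\subseteq J$.} In a convex quadrilateral the sum of the diagonals strictly exceeds the sum of either pair of opposite sides. So if a perfect matching of $2\ell+2$ vertices has two non-crossing chords, replacing them by the two crossing chords on the same four points increases the weight. Hence the matching of largest weight has pairwise crossing chords. There is exactly one such matching, so the initial form of each Pfaffian generator is, up to sign, the monomial of the $(\ell+1)$-crossing on its vertex set. Every $(\ell+1)$-crossing arises in this way.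

\emph{Equality.} Multiply Hilbert series by $(1-t)^D$ and let $t\to1^-$. For $S/J$ the limit is $B(m,\ell)$, by \eqref{eq:H} and Lemma~\ref{lem:lead} with $(p,h)=(m,\ell)$, where the exponent is $2\ell m-2\ell^2-\ell=D$. The ring $S/J_\Delta$ has the basis of monomials supported on faces, so its Hilbert series is $\sum_{F\in\Delta}(t/(1-t))^{|F|}$, and the limit is the number of faces with $D$ chords. By Proposition~\ref{prop:bij}, \eqref{eq:count} and \eqref{eq:factorial}, this number is also $B(m,\ell)$. So the limit for $J/J_\Delta$ is $0$. Suppose that $f$ is a nonzero homogeneous element of the ideal $J/J_\Delta$ of $S/J_\Delta$. Since $J_\Delta=\bigcap_F\langle z_e:e\notin F\rangle$ over the facets, $f$ has a nonzero image $\bar f$ in $\mathbb C[z_e:e\in F]$ for some facet $F$. The ideal generated by $f$ surjects onto $\bar f\,\mathbb C[z_e:e\in F]$, whose Hilbert series is $t^{\deg f}/(1-t)^D$. Then the limit for $J/J_\Delta$ would be at least $1$, a contradiction.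
\end{proof}

For the equality $J=J_\Delta$ compare \cite{JW}. The last step used that \emph{all} facets have $D$ chords; a smaller facet would be invisible in the limit.

\subsection{Fixed facets as leading coefficients}

\begin{proposition}\label{prop:trace}
Let $d\mid m$, $p=m/d$ and $g=c^p$.
\begin{itemize}
\item[(a)] If $d$ is odd, then $\mathrm{Fix}_d=d^{D/d}\lim_{t\to1^-}(1-t)^{D/d}H(t;g)$.
\item[(b)] If $d$ is even and $d\nmid2\ell$, then $\mathrm{Fix}_d=0$.
\item[(c)] If $d$ is even and $d\mid2\ell$, then $\mathrm{Fix}_d=d^K2^{-2\ell/d}\lim_{t\to1^-}(1-t)^KH(t;g)$ with $K=(D+\ell)/d$.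
\end{itemize}
\end{proposition}

\begin{proof}
The element $g$ acts on chords as rotation by $p$ steps, which generates the rotation group of order $d$, and it permutes the monomial basis of $S/J_\Delta$. A basis monomial is fixed if its support is an invariant face and its exponents are constant on orbits. By Lemma~\ref{lem:degen},
\begin{equation}\label{eq:orbits}
H(t;g)=\sum_{F\in\Delta,\ gF=F}\ \prod_{O\subseteq F\text{ orbit}}\frac{t^{|O|}}{1-t^{|O|}},
\end{equation}
and each factor is asymptotic to $|O|^{-1}(1-t)^{-1}$. A nontrivial rotation that fixes a chord exchanges its endpoints, so it is the half-turn and the chord is a diameter. Hence all orbits have size $d$, except that for even $d$ the orbits of diameters have size $d/2$.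

(a) An invariant face has at most $D/d$ orbits, with equality exactly for facets. Each invariant facet contributes $d^{-D/d}$ to the limit and all other faces contribute $0$. (If $d\nmid D$, both sides vanish.)

(b) An invariant facet is invariant under the half-turn, so its diameters are $\ell$ in number by Lemma~\ref{lem:diam}, and they fall into orbits of size $d/2$. This forces $d\mid2\ell$.

(c) An invariant face with $D_F$ chords, of which $a_F$ are diameters, has $(D_F-a_F)/d+2a_F/d=(D_F+a_F)/d$ orbits. Since $D_F\le D$ and $a_F\le\ell$, this is at most $K$. Equality requires $D_F=D$, so that $F$ is a facet, and by Lemma~\ref{lem:diam} it holds for every invariant facet. Such a facet has $2\ell/d$ orbits of size $d/2$ and $K-2\ell/d$ orbits of size $d$, so it contributes $d^{-K}2^{2\ell/d}$.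
\end{proof}

\section{A localization formula}\label{sec:loc}

\subsection{Closed form of the character}

Dividing $\sum_w\operatorname{sgn}(w)\,w(x^{\lambda+\delta})$ by $\prod_{i<j}(x_i-x_j)=x^\delta\prod_{i<j}(1-x_j/x_i)$, with $\delta=(m-1,\dots,1,0)$, writes the bialternant formula as
\[
s_\lambda(x_1,\dots,x_m)=\sum_{w\in S_m}w\Bigl(x^\lambda\prod_{i<j}(1-x_j/x_i)^{-1}\Bigr).
\]
Let $\ell(\lambda)\le r\le m$ and sum first over the subgroup $S_r\times S_{m-r}$. The factors with $i\le r<j$ are invariant, and the rest sums to $s_\lambda(x_1,\dots,x_r)\cdot s_\emptyset(x_{r+1},\dots,x_m)$, where $s_\emptyset=1$. The cosets correspond to the $r$-subsets $I$ of $\{1,\dots,m\}$, so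
\begin{equation}\label{eq:coset}
s_\lambda(x)=\sum_{|I|=r}s_\lambda(x_I)\prod_{i\in I,\ j\notin I}(1-x_j/x_i)^{-1}\qquad(\ell(\lambda)\le r).
\end{equation}
The point of \eqref{eq:coset} is that in $r$ variables the restriction $\ell(\lambda)\le r$ is automatic, so unrestricted summation identities apply. Littlewood's identity $\sum_{\lambda'\text{ even}}s_\lambda(y)=\prod_{i<j}(1-y_iy_j)^{-1}$, with $y=\sqrt t\,x_I$ and $r=2\ell$, turns \eqref{eq:H} into
\begin{equation}\label{eq:closed}
H(t;x)=\sum_{|I|=2\ell}\ \prod_{\{i,j\}\subseteq I}\frac1{1-tx_ix_j}\prod_{i\in I,\ j\notin I}\frac1{1-x_j/x_i},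
\end{equation}
valid for distinct nonzero $x_i$ and $t>0$ with $t\max|x_i|^2<1$. In this range, distinct or not, the series \eqref{eq:H} converges to a holomorphic function of $x$, because its part of degree $k$ is bounded by $(t\max|x_i|^2)^k\dim S_k$ and $\dim S_k$ grows polynomially.

\subsection{The localization lemma}

The eigenvalues of $g$ repeat, so single terms of \eqref{eq:closed} are infinite there, and we need the behavior as $t\to1$ of the value obtained after cancellation. The lemma below isolates the singular factors.

Let a finite index set be divided into blocks $B$, let integers $0\le r_B\le|B|$ be given, and let $\mathcal I$ be the family of subsets $I$ with $|I\cap B|=r_B$ for all $B$. Let $\mathcal E$ be a set of pairs $\{i,j\}$ of distinct indices that is invariant under the group $\mathfrak G$ of block-preserving permutations. From these data alone define the rational function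
\[
\mathcal L(y)=\sum_{I\in\mathcal I}\ \prod_B\ \prod_{i\in I\cap B,\ j\in B\setminus I}\frac1{y_i-y_j}\ \prod_{\{i,j\}\subseteq I,\ \{i,j\}\in\mathcal E}\frac1{1-y_i-y_j}.
\]
The group $\mathfrak G$ is transitive on $\mathcal I$, so all terms have the same number $K$ of factors.

\begin{lemma}\label{lem:loc}
Let $\zeta_i\ne0$ be constant on blocks, with $\zeta_i\zeta_j=1$ for $\{i,j\}\in\mathcal E$. For $I\in\mathcal I$ let $U_I(t;x)$ be holomorphic near $(1;\zeta)$, with $U_{\pi I}(t;\pi x)=U_I(t;x)$ for $\pi\in\mathfrak G$ and $U_I(1;\zeta)=C$ for all $I$. Put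
\[
G(t;x)=\sum_{I\in\mathcal I}U_I(t;x)\prod_B\ \prod_{i\in I\cap B,\ j\in B\setminus I}\frac1{1-x_j/x_i}\ \prod_{\{i,j\}\subseteq I,\ \{i,j\}\in\mathcal E}\frac1{1-tx_ix_j}.
\]
Then $\mathcal L$ is regular at $y=0$; for $t<1$ near $1$ the function $G(t;\cdot)$ extends holomorphically to a neighborhood of $\zeta$ depending on $t$; and
\[
\lim_{t\to1^-}(1-t)^KG(t;\zeta)=C\,\mathcal L(0).
\]
\end{lemma}

\begin{proof}
Let $\mathcal V(\xi)=\prod_B\prod_{i<j\text{ in }B}(\xi_i-\xi_j)$ and $\mathcal N(\tau,\xi)=\prod_{\{i,j\}\in\mathcal E}(\tau-\xi_i-\xi_j)$, of degree $M=|\mathcal E|$. A transposition within a block changes the sign of $\mathcal V$ and fixes $\mathcal N$ and $\mathcal L$. So the polynomial $\mathcal L(y)\mathcal V(y)\mathcal N(1,y)$ vanishes on $y_i=y_j$ for $i\ne j$ in a block and is divisible by $\mathcal V$. Hence $\mathcal L(y)\mathcal N(1,y)$ is a polynomial, and $\mathcal L$ is regular at $0$ because $\mathcal N(1,0)=1$.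

Put $x_i=\zeta_ie^{\xi_i}$ and $t=e^{-\tau}$, and let $\psi(w)=(1-e^{-w})/w$, which is holomorphic with $\psi(0)=1$. For $i,j$ in one block, $1-x_j/x_i=(\xi_i-\xi_j)\,\psi(\xi_i-\xi_j)$, and for $\{i,j\}\in\mathcal E$, $1-tx_ix_j=(\tau-\xi_i-\xi_j)\,\psi(\tau-\xi_i-\xi_j)$. In each term of $G$ the linear factors are distinct factors of $\mathcal V\mathcal N$, so $\Phi=G\mathcal V\mathcal N$ is holomorphic near $(\tau,\xi)=0$. By the symmetry of the $U_I$, the function $G$ is $\mathfrak G$-invariant. So $\Phi$ vanishes on the distinct hyperplanes $\xi_i=\xi_j$, and $\Psi=\Phi/\mathcal V$ is holomorphic near $0$. The formula $G=\Psi/\mathcal N$ gives the extension, for small $\tau>0$ and $|\xi_i|<\tau/2$.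

Expand $\Psi=\sum_{k\ge0}\Psi_k$ into homogeneous polynomials in $(\tau,\xi)$, and put $\Psi_k=0$ for $k<0$. Let $y$ be a point where no denominator of $\mathcal L$ or factor of $\mathcal N(1,y)$ vanishes, and substitute $(\tau,\xi)=(\epsilon,\epsilon y)$. The defining sum gives $\epsilon^KG\to C\mathcal L(y)$ as $\epsilon\to0^+$, so
\[
\epsilon^{K-M}\sum_k\epsilon^k\Psi_k(1,y)\ \to\ C\mathcal L(y)\mathcal N(1,y).
\]
The existence of the limit forces $\Psi_k(1,y)=0$ for $k<M-K$, and then $\Psi_{M-K}(1,y)=C\mathcal L(y)\mathcal N(1,y)$. These are identities between polynomials that hold on a dense set, so they hold at $y=0$. Therefore $\epsilon^KG(e^{-\epsilon};\zeta)=\epsilon^{K-M}\sum_k\epsilon^k\Psi_k(1,0)\to\Psi_{M-K}(1,0)=C\mathcal L(0)$, and $1-e^{-\epsilon}\sim\epsilon$.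
\end{proof}

Since $\mathcal L$ does not depend on $\zeta$ and $U_I$, we may read the lemma backward and compute $\mathcal L(0)$ from any convenient $G$. Two configurations occur.

\begin{lemma}\label{lem:special}
\begin{itemize}
\item[(a)] For one block of size $p>2h$, with $r=2h$ and $\mathcal E$ the set of all pairs, $\mathcal L(0)=B(p,h)$.
\item[(b)] For two blocks of size $p>q$, with $r=(q,q)$ and $\mathcal E$ the set of pairs with one index in each block, $\mathcal L(0)=A(p,q)$.
\end{itemize}
\end{lemma}

\begin{proof}
Take all $\zeta_i=1$ and $U_I=1$, so $C=1$. In (a), $G$ is the right side of \eqref{eq:closed} with $(p,2h)$ in place of $(m,2\ell)$, so it equals $\sum s_\lambda(x)t^{|\lambda|/2}$ over $\lambda'$ even, $\ell(\lambda)\le2h$, and $K=2h(p-2h)+\binom{2h}2=2hp-2h^2-h$. In (b), apply \eqref{eq:coset} in each block and Cauchy's identity $\sum_\lambda s_\lambda(x_I)s_\lambda(x'_{I'})t^{|\lambda|}=\prod_{i\in I,j\in I'}(1-tx_ix'_j)^{-1}$; this gives $G=\sum_{\ell(\lambda)\le q}s_\lambda(x)s_\lambda(x')t^{|\lambda|}$ and $K=2q(p-q)+q^2=2pq-q^2$. In both cases the series and the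 extension of $G$ are continuous at the point $(1,\dots,1)$ and agree on a dense set near it, so they agree there. Compare Lemma~\ref{lem:loc} with Lemma~\ref{lem:lead}.
\end{proof}

\section{Dominant terms and the proof of the theorem}\label{sec:end}

Let $d\mid m$, $p=m/d$ and $g=c^p$. The characteristic polynomial of $c$ is $y^m+1$, so $c$ is diagonalizable and its eigenvalues are the $m$-th roots of $-1$. The map $\eta\mapsto\eta^p$ sends them $p$-to-one onto the set
\[
\Omega=\{\zeta:\zeta^d=-1\}.
\]
So the eigenvalues of $g$ are the elements of $\Omega$, each with multiplicity $p$. Divide $\{1,\dots,m\}$ into blocks $B_\zeta$ of size $p$, with $\zeta_i=\zeta$ for $i\in B_\zeta$. The involution $\zeta\mapsto\bar\zeta=\zeta^{-1}$ of $\Omega$ has the single fixed point $-1$ if $d$ is odd and no fixed point if $d$ is even. Its two-element orbits $\{\zeta,\bar\zeta\}$ will be called \emph{conjugate pairs}.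

Split \eqref{eq:closed} as $H=\sum_rH_r$, where $r=(r_\zeta)_{\zeta\in\Omega}$ runs over the vectors with $0\le r_\zeta\le p$ and $\sum r_\zeta=2\ell$, and $H_r$ collects the $I$ with $|I\cap B_\zeta|=r_\zeta$. Apply Lemma~\ref{lem:loc} to $H_r$ with $\mathcal E=\{\{i,j\}:\zeta_i\zeta_j=1\}$ and with $U_I$ the product of all remaining factors of the term $I$, which are holomorphic near $(1;\zeta)$. Counting how often each factor occurs, we get
\begin{align}
C_r&=\prod_{\zeta\ne\zeta'}(1-\zeta'/\zeta)^{-r_\zeta(p-r_{\zeta'})}\prod_{\substack{\{\zeta,\zeta'\}\\ \zeta\ne\zeta',\ \zeta\zeta'\ne1}}(1-\zeta\zeta')^{-r_\zeta r_{\zeta'}}\prod_{\zeta^2\ne1}(1-\zeta^2)^{-\binom{r_\zeta}2},\label{eq:C}\\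
K_r&=\sum_\zeta r_\zeta(p-r_\zeta)+\sum_{\text{conj.\ pairs}}r_\zeta r_{\bar\zeta}+\binom{r_{-1}}2,\label{eq:K}
\end{align}
where the first product runs over ordered pairs and the last term of $K_r$ is present only for odd $d$. For fixed $t<1$ near $1$, both sides of $H=\sum_rH_r$ are continuous at the point $(\zeta_i)$, so $H(t;g)=\sum_rH_r(t;\zeta)$, and $(1-t)^{K_r}H_r(t;\zeta)\to C_r\mathcal L_r(0)$. Consequently, if $K\ge K_r$ for all $r$, then
\begin{equation}\label{eq:dominant}
\lim_{t\to1^-}(1-t)^KH(t;g)=\sum_{r:\ K_r=K}C_r\,\mathcal L_r(0).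
\end{equation}
Each factor in $\mathcal L_r$ involves two indices in the same $B_\zeta\cup B_{\bar\zeta}$. So $\mathcal L_r$ is a product of functions of the same type, one for each conjugate pair and, for odd $d$, one for the block $B_{-1}$. These are the configurations of Lemma~\ref{lem:special} when $r_\zeta=r_{\bar\zeta}$ and $r_{-1}$ is even.

\begin{lemma}\label{lem:max}
\begin{itemize}
\item[(a)] Let $d$ be odd. Then $K_r\le D/d$, with equality if and only if either $d\mid2\ell$ and all $r_\zeta$ equal $q=2\ell/d$, or $d\mid2\ell+1$, $r_{-1}=\sigma-1$ and all other $r_\zeta$ equal $\sigma=(2\ell+1)/d$.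
\item[(b)] Let $d$ be even and $d\mid2\ell$. Then $K_r\le(D+\ell)/d$, with equality if and only if all $r_\zeta$ equal $q=2\ell/d$.
\end{itemize}
The extremal vectors satisfy $0\le r_\zeta<p$.
\end{lemma}

\begin{proof}
From $r_\zeta r_{\bar\zeta}=\frac12\bigl(r_\zeta^2+r_{\bar\zeta}^2-(r_\zeta-r_{\bar\zeta})^2\bigr)$ and \eqref{eq:K},
\[
K_r=2\ell p-\tfrac12\sum_\zeta r_\zeta^2-\tfrac12\sum_{\text{conj.\ pairs}}(r_\zeta-r_{\bar\zeta})^2-\tfrac12r_{-1},
\]
the last term only for odd $d$.

(b) By the Cauchy--Schwarz inequality $\sum r_\zeta^2\ge(2\ell)^2/d$, with equality if and only if all $r_\zeta$ are equal. So $K_r\le2\ell p-2\ell^2/d=(D+\ell)/d$.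

(a) Here $D/d=2\ell p-\ell(2\ell+1)/d$. The term $r_{-1}$ breaks the symmetry, so we measure the other entries against it. Put $r_0=r_{-1}$, $\theta_\zeta=r_\zeta-r_0$ for $\zeta\ne-1$, and $\Theta=\sum\theta_\zeta$. Then $2\ell=dr_0+\Theta$, $\sum_\zeta r_\zeta^2=dr_0^2+2r_0\Theta+\sum\theta_\zeta^2$, and
\[
\frac{2\ell(2\ell+1)}d=\frac{(dr_0+\Theta)(dr_0+\Theta+1)}d=dr_0^2+2r_0\Theta+r_0+\frac{\Theta^2+\Theta}d .
\]
Hence
\[
2\Bigl(\frac Dd-K_r\Bigr)=\sum\theta_\zeta^2+\sum_{\text{conj.\ pairs}}(\theta_\zeta-\theta_{\bar\zeta})^2-\frac{\Theta^2+\Theta}d .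
\]
Now $\Theta^2\le(d-1)\sum\theta_\zeta^2$ by Cauchy--Schwarz, and $\Theta\le\sum\theta_\zeta^2$ because the $\theta_\zeta$ are integers. Adding, $(\Theta^2+\Theta)/d\le\sum\theta_\zeta^2$, so $K_r\le D/d$. Equality forces $\Theta=\sum\theta_\zeta^2$, so all $\theta_\zeta\in\{0,1\}$, and $\Theta^2=(d-1)\Theta$, so all $\theta_\zeta$ are equal. If they are $0$, then $2\ell=dr_0$; if they are $1$, then $2\ell+1=d(r_0+1)$. Conversely both vectors give equality. (For $d=1$ there is a single vector $r=(2\ell)$, and the two descriptions coincide.) Finally $q,\sigma<p$ because $2\ell+1<m=dp$; this uses $n\ge1$.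
\end{proof}

To evaluate $C_r$ we need three products over $\Omega$.

\begin{lemma}\label{lem:const}
For each $\zeta\in\Omega$, $\prod_{\zeta'\ne\zeta}(1-\zeta'/\zeta)=d$. Let
\[
\Pi_1=\prod_{\{\zeta,\zeta'\},\ \zeta\ne\zeta',\ \zeta\zeta'\ne1}(1-\zeta\zeta'),\qquad\Pi_2=\prod_{\zeta^2\ne1}(1-\zeta^2).
\]
If $d$ is odd, then $\Pi_1=d^{(d-1)/2}$ and $\Pi_2=d$. If $d$ is even, then $\Pi_1=d^{d/2}/2$ and $\Pi_2=4$.
\end{lemma}

\begin{proof}
For fixed $\zeta$, both $\zeta'/\zeta$ and $\zeta\zeta'$ run over all $d$-th roots of unity as $\zeta'$ runs over $\Omega$, and $\prod_{\eta^d=1,\ \eta\ne1}(1-\eta)=d$. This gives the first formula and also $\prod_{\zeta'\ne\bar\zeta}(1-\zeta\zeta')=d$. Multiplying the latter over all $\zeta$ gives $\Pi_1^2\Pi_2=d^d$. Complex conjugation permutes the pairs in $\Pi_1$ and fixes none: a fixed pair would have $\zeta'=\bar\zeta$, which is excluded, or two real elements, while $\Omega$ has at most one. So $\Pi_1$ is a product of squared absolute values, and $\Pi_1>0$. If $d$ is odd, $\zeta\mapsto\zeta^2$ is injective on $\Omega$, since $(-\zeta)^d=1\ne-1$, so it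 is a bijection onto the $d$-th roots of unity and $\Pi_2=d$. If $d$ is even, $\zeta^2$ runs twice over the roots of $y^{d/2}+1$, so $\Pi_2$ is the square of the value $2$ of this polynomial at $y=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:fix} and Proposition~\ref{prop:values} it suffices to show that $\mathrm{Fix}_d$ has the values (i)--(iv). We combine Proposition~\ref{prop:trace}, \eqref{eq:dominant} and Lemma~\ref{lem:max}. In cases (i)--(iii) exactly one vector $r$ is extremal, because $d>1$ cannot divide both $2\ell$ and $2\ell+1$ and for $d=1$ there is only one vector.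

\emph{(i) $d$ odd, $2\ell=qd$.} All $r_\zeta$ equal $q$, so $C_r=d^{-dq(p-q)}\Pi_1^{-q^2}\Pi_2^{-q(q-1)/2}$ is a power of $d$ with exponent
\[
-\Bigl(dq(p-q)+\frac{q^2(d-1)}2+\frac{q(q-1)}2\Bigr)=-\Bigl(dqp-\frac{q(dq+1)}2\Bigr)=-\frac Dd .
\]
Hence $\mathrm{Fix}_d=\mathcal L_r(0)$. There are $(d-1)/2$ conjugate pairs and the block $B_{-1}$, so Lemma~\ref{lem:special} gives $A(p,q)^{(d-1)/2}B(p,q/2)$.

\emph{(ii) $d$ even, $2\ell=qd$.} All $r_\zeta$ equal $q$, and $K=(D+\ell)/d=dqp-dq^2/2$. So
\[
C_r=d^{-dq(p-q)}\,(d^{d/2}/2)^{-q^2}\,4^{-q(q-1)/2}=d^{-K}2^q .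
\]
Hence $\mathrm{Fix}_d=d^K2^{-q}C_r\mathcal L_r(0)=\mathcal L_r(0)=A(p,q)^{d/2}$, from $d/2$ conjugate pairs.

\emph{(iii) $2\ell+1=\sigma d$.} For $d=1$ this is case (i), so let $d>1$. Write $r_\zeta=\sigma-\delta_\zeta$, where $\delta_{-1}=1$ and $\delta_\zeta=0$ otherwise. By Lemma~\ref{lem:const} for $\zeta=-1$ and by conjugation, $\prod_{\zeta\ne-1}(1+\zeta)=\prod_{\zeta\ne-1}(1+\zeta^{-1})=d$. For $\zeta\ne\zeta'$ we have $r_\zeta(p-r_{\zeta'})=\sigma(p-\sigma)+\sigma\delta_{\zeta'}-(p-\sigma)\delta_\zeta$, so the first product in \eqref{eq:C} is $d^{-d\sigma(p-\sigma)-\sigma+(p-\sigma)}$. In the second product the pairs $\{\zeta,-1\}$, all of which occur, have the factor $1+\zeta$ with exponent $-\sigma^2+\sigma$, and the other pairs have exponent $-\sigma^2$; the product is $\Pi_1^{-\sigma^2}d^\sigma=d^{-\sigma^2(d-1)/2+\sigma}$. The third product is $\Pi_2^{-\sigma(\sigma-1)/2}=d^{-\sigma(\sigma-1)/2}$. The total exponent of $d$ is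
\[
-\Bigl(d\sigma p-\frac{d\sigma^2}2-p+\frac\sigma2\Bigr)=-\frac{(\sigma d-1)(2p-\sigma)}2=-\frac{\ell\,(2m-2\ell-1)}d=-\frac Dd .
\]
Hence $\mathrm{Fix}_d=\mathcal L_r(0)=A(p,\sigma)^{(d-1)/2}B(p,\frac{\sigma-1}2)$, since $r_{-1}=\sigma-1$ is even.

\emph{(iv)} If $d$ is odd and divides neither $2\ell$ nor $2\ell+1$, then $K_r<D/d$ for all $r$, so the sum in \eqref{eq:dominant} is empty and $\mathrm{Fix}_d=0$. If $d$ is even and $d\nmid2\ell$, then $\mathrm{Fix}_d=0$ by Proposition~\ref{prop:trace}(b).
\end{proof}

\begin{thebibliography}{99}

\bibitem{AD} Abeasis and Del Fra, 1980.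

\bibitem{BSV} Joseph Bernstein, Jessica Striker and Corey Vorland, \emph{$P$-strict promotion and $B$-bounded rowmotion, with applications to tableaux of many flavors}, arXiv:2012.12219 (2020).

\bibitem{DP} De Concini and Procesi, 1976.

\bibitem{EG} Edelman and Greene, \emph{Balanced tableaux}, Adv. Math. 63 (1987).

\bibitem{FK} Fomin and Kirillov, \emph{Reduced words and plane partitions}, J. Algebraic Combin. 6 (1997).

\bibitem{Gansner} Gansner, Discrete Math. 30 (1980).

\bibitem{JW} Jonsson and Welker, \emph{A spherical initial ideal for Pfaffians}.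

\bibitem{KM} Knutson and Miller, Ann. of Math. 161 (2005).

\bibitem{SS} Serrano and Stump, EJC 19 (2012).

\bibitem{Stanley} Stanley, \emph{Promotion and evacuation}, EJC 2009.

\bibitem{Stump} Stump, JCTA 118 (2011).

\end{thebibliography}
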